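\title{Integer distance sets in a Euclidean ball}

\begin{abstract}
Let $I_k(X)$ be the largest size of a subset of a closed ball of radius $X$ in $\mathbb{R}^k$ all of whose mutual distances are integers. We prove that $I_k(X)=\lfloor 2X\rfloor+1$ for every fixed $k$ and all large $X$, the extremal sets being progressions of step one on a line. This follows from a bound $O_{k,\varepsilon}(X^{1/3+\varepsilon})$ for non-collinear sets. The proof turns the set into a set of integer points, adjoins distances to points of the set as new coordinates in order to raise the degree of the ambient variety, and applies the $p$-adic determinant method to descend to curves. We also construct non-collinear examples with $X^{c/\log\log X}$ points.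
\end{abstract}

\section{Introduction}\label{sec:intro}

A set $A\subset\mathbb{R}^k$ is an \emph{integer distance set} if the Euclidean distance $|p-q|$ is a positive integer for all distinct $p,q\in A$. Let $B_k(0,X)$ be the closed ball of radius $X>0$ about the origin, and let $I_k(X)$ be the largest size of an integer distance set contained in $B_k(0,X)$. We ask how $I_k(X)$ grows as $X\to\infty$ with $k$ fixed.

Two bounds are immediate. Points placed at unit spacing along a diameter give $I_k(X)\ge\lfloor 2X\rfloor+1$. In the other direction, the open balls of radius $1/2$ about the points of $A$ are disjoint and lie in a ball of radius $X+1/2$, so $I_k(X)\le(2X+1)^k$. For $k=1$ the two bounds agree. For $k=2$ one has $I_2(X)=O(X)$ (Solymosi), and for $k\ge3$ the distinct distances bound of Solymosi and Vu gives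
\[
I_k(X)=O_k\bigl(X^{\frac{k+1}{2}-\frac{1}{2(k+1)}}\bigr),
\]
with an exponent that equals $15/8$ for $k=3$ and grows with $k$. Extra dimensions give more room, but off a line integrality is no longer automatic: every point of the set imposes an arithmetic condition on every other point. The conjecture posed in \cite{GM} is that the room does not help, that is, $I_k(X)=O_k(X)$ for every fixed $k\ge3$. We prove it in the following sharp form.

\begin{theorem}\label{thm:exact}
For every $k\ge1$ we have $I_k(X)=O_k(X)$, hence $I_k(X)=\Theta_k(X)$. Moreover, there is $X_0(k)$ such that for $X\ge X_0(k)$ we have $I_k(X)=\lfloor 2X\rfloor+1$, and the extremal sets are exactly the sets $\{a+je: 0\le j\le\lfloor 2X\rfloor\}\subset B_k(0,X)$ with $|e|=1$.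
\end{theorem}

The threshold must depend on $k$. A regular simplex of side $1$ has $k+1$ vertices and circumradius less than $1/\sqrt2$, so $I_k(X)\ge k+1>\lfloor 2X\rfloor+1$ for $1/\sqrt2\le X<k/2$.

For $k\ge2$ and $X\ge1$ let $N_k(X)$ be the largest size of a \emph{non-collinear} integer distance set in $B_k(0,X)$. The substance of the paper is that such sets are far smaller than collinear ones.

\begin{theorem}\label{thm:main}
For $k\ge2$, $\varepsilon>0$ and $X\ge1$ we have $N_k(X)\le C(k,\varepsilon)\,X^{1/3+\varepsilon}$.
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:exact} from Theorem \ref{thm:main}]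
Let $A\subset B_k(0,X)$ be a collinear integer distance set with at least two points. It is finite, so it has an extreme point $a$ on its line, and $A\subset\{a+je: j\in\mathbb{Z}_{\ge0}\}$ for a unit vector $e$. Distances in the ball are at most $2X$, so only $j\le 2X$ occur. Hence $|A|\le\lfloor 2X\rfloor+1$, with equality exactly when every $j$ with $0\le j\le\lfloor 2X\rfloor$ occurs. If $A$ is not collinear, then $k\ge2$, and Theorem \ref{thm:main} with $\varepsilon=1/6$ gives $|A|\le C(k,1/6)X^{1/2}$, which is less than $\lfloor 2X\rfloor+1$ for large $X$. Together with the example along a diameter, this proves all assertions.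
\end{proof}

Non-collinear sets can still be larger than every power of $\log X$, and in dimension four they can be that large without concentrating on any hyperplane.

\begin{proposition}\label{prop:lower}
\begin{itemize}
\item[(a)] For $k\ge2$ we have $N_k(X)\ge X^{(\log2+o(1))/\log\log X}$.
\item[(b)] For $X\to\infty$ along a sequence, there are integer distance sets in $B_4(0,X)$ with $X^{(\frac13\log2+o(1))/\log\log X}$ points, at most $6$ of which lie on any hyperplane.
\end{itemize}
\end{proposition}

Thus $X^{(\log2+o(1))/\log\log X}\le N_k(X)\le C(k,\varepsilon)X^{1/3+\varepsilon}$. We make no claim that the exponent $1/3$ is optimal. Proposition \ref{prop:lower} is not used in the proofs of the theorems.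

We write $f\ll_{a,b}g$ or $f=O_{a,b}(g)$ if $|f|\le Cg$ with $C$ depending only on $a,b$. The number of positive divisors of $n$ is $\tau(n)$, and the \emph{divisor bound} is $\tau(n)\ll_\varepsilon n^\varepsilon$.

\section{A model case, integer coordinates, and the plan}\label{sec:setup}

\subsection*{One point off a line}
The simplest way to leave the collinear world is to add one point off the line. This already destroys almost all of the set.

\begin{proposition}\label{prop:line}
Let $A\subset B_k(0,X)$ be a non-collinear integer distance set, $X\ge1$. Then $|A\cap\ell|\ll_\varepsilon X^\varepsilon$ for every line $\ell$.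
\end{proposition}

\begin{proof}
Suppose $a\ne b$ lie in $A\cap\ell$, and take $p\in A\setminus\ell$. Put $\sigma=|b-a|$, $e=(b-a)/\sigma$, $c=|p-a|$ and $g=(p-a)\cdot e$. Every $x\in A\cap\ell$ is $a+se$ with $s\in\mathbb{Z}$, and its distance $y=|x-p|$ satisfies $y^2=s^2-2sg+c^2$. The number $g$ need not be an integer, but taking $x=b$ shows that $M=2\sigma g=\sigma^2+c^2-|b-p|^2$ is one. Multiplying by $4\sigma^2$ and completing the square gives
\[
\bigl(2\sigma y-(2\sigma s-M)\bigr)\bigl(2\sigma y+(2\sigma s-M)\bigr)=4\sigma^2(c^2-g^2)=:n .
\]
The left side is an integer. Since $c^2-g^2$ is the squared distance from $p$ to $\ell$, we have $0<n\le4(2X)^2(2X)^2=64X^4$. The two factors have positive product and positive sum, so both are positive. The first is a divisor of $n$; it determines the second, hence $s$. So $|A\cap\ell|\le\tau(n)\ll_\varepsilon X^\varepsilon$.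
\end{proof}

\begin{example}\label{ex:twelve}
Let $\ell$ be the horizontal axis, $p=(0,12)$ and $x=(s,0)$ with $s\in\mathbb{Z}$. The condition is $(y-s)(y+s)=144$ with both factors of the same parity. The factorizations $12\cdot12$, $8\cdot18$, $6\cdot24$, $4\cdot36$, $2\cdot72$ give $|s|=0,5,9,16,35$. Of the infinitely many integer points of the axis, nine survive.
\end{example}

Proposition \ref{prop:line} is not needed later, but its mechanism is the one we generalize. The line has degree $1$ and about $X$ integer points in range. Adjoining the distance $y$ to $p$ as a new integer coordinate lifts it to a hyperbola, of degree $2$, and the hyperbola has few integer points, whatever its coefficients. In general we need integer coordinates on the whole space, a way to raise the degree, and a bound for integer points that improves with the degree and is uniform in the coefficients.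

\subsection*{Integer coordinates}
Fix from now on a non-collinear integer distance set $A\subset B_k(0,X)$ with $X\ge1$. We use only that $A$ has diameter at most $2X$, so we may translate and assume $p_0=0\in A$. Let $E$ be the linear span of $A$ and $m=\dim E$. Then $2\le m\le k$, where $m\ge2$ is the non-collinearity. Choose $p_1,\dots,p_m\in A$ forming a basis of $E$. The Cartesian coordinates of points of $A$ may be irrational, but inner products are controlled by distances. Take on $E$ the linear coordinates $u_i(x)=2x\cdot p_i$ for $1\le i\le m$. For every $x\in E$,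
\begin{equation}\label{eq:u}
u_i(x)=|x|^2+|p_i|^2-|x-p_i|^2 ,
\end{equation}
so for $x\in A$ the $u_i(x)$ are integers, and $|u_i(x)|\le2|x||p_i|\le8X^2$.

Let $H=(2p_i\cdot p_j)_{i,j}$. It is positive definite, and its entries $u_i(p_j)$ are integers. If $x=\sum_j\xi_jp_j$, then $u=H\xi$ and $|x|^2=\frac12\xi^{T}H\xi$. Hence
\[
|x|^2=q(u),\qquad q(u)=\tfrac12u^{T}H^{-1}u,
\]
a positive definite quadratic form with \emph{rational} coefficients. For instance, if $p_0,p_1,p_2$ form an equilateral triangle of side $1$, then $q(u)=(u_1^2-u_1u_2+u_2^2)/3$.

Let $S\subset\mathbb{Z}^m\cap[-8X^2,8X^2]^m$ be the image of $A$, so $|S|=|A|$, and let $P_i\in S$ be the image of $p_i$, so $P_0=0$. For $a\in\mathbb{Q}^m$ put $f_a(u)=q(u-a)$. All that we use about $S$ is: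
\begin{equation}\label{eq:square}
\text{for } u,a\in S,\ f_a(u)\text{ is the square of an integer in }[0,2X].
\end{equation}

A heuristic, not used below, explains why one expects $S$ to be small. There are $O(X^{2m})$ candidates $u$. An integer of size $X^2$ is a square with probability about $1/X$, so each $a\in S$ should cut the number of candidates by a factor $X$, and $2m$ points should leave almost nothing. This fails when the conditions are dependent, as on a line, where the squared distance between $a+se$ and $a+s'e$ is $(s-s')^2$ identically.

\subsection*{Plan of the proof}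
The determinant method (Section \ref{sec:det}) covers the integer points of size at most $B$ on a variety of dimension $r$ and degree $D$ by about $B^{rD^{-1/r}}$ hypersurfaces of bounded degree. The exponent is small when $D$ is large. In Section \ref{sec:descent} we take a variety $V$ of dimension $r\ge2$ containing part of $S$, beginning with the whole space, and adjoin the distances to $t$ points of $S\cap V$. The lifted variety is irreducible of degree at least $2^t$, so $S\cap V$ is covered by $X^\eta$ varieties of smaller dimension, for any fixed $\eta>0$. Iterating, we cover $S$ by $X^\eta$ curves of bounded degree. On curves the degree need not grow, and Section \ref{sec:curves} argues differently: in the space of distances to $p_0,\dots,p_m$, curves of degree at least $3$ carry $X^{1/3+\varepsilon}$ points, and curves of degree at most $2$ are treated by hand. We have no control over the coefficients of the varieties that arise, so all constants must depend on dimensions and degrees only. Section \ref{sec:ag} collects the geometry that keeps degrees bounded.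

\section{Degrees, fields of definition, projections}\label{sec:ag}

\emph{Closed} means Zariski closed in $\mathbb{C}^n$ or in $\mathbb{P}^n(\mathbb{C})$, and a \emph{variety} is a nonempty irreducible closed set. A closed set $Z\subset\mathbb{C}^n$ is \emph{$\mathbb{Q}$-closed} if it is the zero set of polynomials with rational coefficients. A \emph{$\mathbb{Q}$-variety} is a $\mathbb{Q}$-closed variety; it is thus irreducible over $\mathbb{C}$. We write $I(Z)$ for the ideal of $Z$ in $\mathbb{C}[x]$, $\mathbb{C}[V]=\mathbb{C}[x]/I(V)$ for the coordinate ring of a variety $V$, $\mathbb{C}(V)$ for its fraction field, and $\overline V\subset\mathbb{P}^n$ for the projective closure.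

The \emph{degree} of a variety of dimension $r$ is the number of its intersection points with a general affine (or projective) subspace of codimension $r$; thus $\deg V=\deg\overline V$, $\deg(V\times\mathbb{C}^t)=\deg V$, and affine subspaces have degree $1$. The degree of a closed set is the sum of the degrees of its irreducible components, of all dimensions. So the degree bounds the number of components, a finite set has degree equal to its size, and $\{G=0\}$ has degree at most $\deg G$. A variety of dimension $n-1$ and degree $D$ in $\mathbb{C}^n$ has ideal $(F)$ with $F$ irreducible of degree $D$. An inclusion-inducing map $\pi:V\to V'$, with $\mathbb{C}[V']\subset\mathbb{C}[V]$, is \emph{finite} if $\mathbb{C}[V]$ is a finitely generated $\mathbb{C}[V']$-module, in which case $\dim V=\dim V'$, and \emph{birational} if $\mathbb{C}(V)=\mathbb{C}(V')$. We use the following standard facts.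
\begin{itemize}
\item[(F1)] (B\'ezout's inequality.) $\deg(Y\cap Z)\le\deg Y\cdot\deg Z$ for closed $Y,Z\subset\mathbb{C}^n$.
\item[(F2)] The closure of the image of a closed set $Z$ under a linear map, or under a projective linear projection restricted to the complement of its center, has degree at most $\deg Z$.
\item[(F3)] Let $V\subset\mathbb{C}^n$ be a variety and $\pi:\mathbb{C}^n\to\mathbb{C}^{n-1}$ a linear map with kernel $\mathbb{C}c$, where the point at infinity $[0:c]$ is not in $\overline V$. Then $\pi(V)$ is closed, $V\to\pi(V)$ is finite, and $\deg V=[\mathbb{C}(V):\mathbb{C}(\pi(V))]\cdot\deg\pi(V)$.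
\item[(F4)] A variety $Y\subsetneq\mathbb{P}^N$ of degree $d$ lies in the zero set of a nonzero form of degree between $1$ and $d$: project $Y$ from a general center onto a hypersurface in $\mathbb{P}^{\dim Y+1}$ and pull back its equation.
\item[(F5)] The tangent space $T_vV$ is the common kernel of the differentials $dg_v$, $g\in I(V)$, and $v$ is \emph{smooth} if $\dim T_vV=\dim V$. Smooth points exist, and near one $V$ is a complex manifold with tangent space $T_vV$. Smoothness depends only on the local ring $(\mathcal{O},\mathfrak{m})$ of $V$ at $v$. At a smooth point $\mathcal{O}$ is integrally closed, and $\bigoplus_j\mathfrak{m}^j/\mathfrak{m}^{j+1}$ is the ring of polynomial functions on $T_vV$; the class in $\mathfrak{m}^j/\mathfrak{m}^{j+1}$ of $g(x-v)$, for a form $g$ of degree $j$, is $g|_{T_vV}$.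
\end{itemize}

The group $\mathrm{Aut}(\mathbb{C})$ of field automorphisms has fixed field $\mathbb{Q}$. It acts on $\mathbb{C}^n$ coordinatewise and maps varieties to varieties of the same dimension and degree. A $\mathbb{Q}$-closed set is stable under it. Conversely, let $Z$ be closed and stable. For each $j$ the space of polynomials of degree at most $j$ in $I(Z)$ is stable, so its reduced row echelon basis with respect to the monomials, being unique, is fixed and hence rational. Thus
\begin{itemize}
\item[(F6)] a closed set $Z$ is $\mathbb{Q}$-closed if and only if it is stable under $\mathrm{Aut}(\mathbb{C})$, and then $I(Z)$, in each bounded degree, has a basis of rational polynomials.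
\end{itemize}
In particular, the closure of the image of a $\mathbb{Q}$-closed set under a rational linear map is $\mathbb{Q}$-closed, and the polynomial $F$ defining a $\mathbb{Q}$-variety of dimension $n-1$ may be taken rational.

The components of a $\mathbb{Q}$-closed set need not be $\mathbb{Q}$-closed: $x_1^2-2x_2^2=0$ consists of two conjugate lines. Its only rational point, however, is their intersection. This is the general picture.

\begin{lemma}\label{lem:galois}
Let $Z\subset\mathbb{C}^n$ be $\mathbb{Q}$-closed, of dimension at most $r$ and degree at most $d$. Then $Z\cap\mathbb{Q}^n$ is covered by $O_{r,d}(1)$ $\mathbb{Q}$-varieties contained in $Z$, each of degree $O_{r,d}(1)$.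
\end{lemma}

\begin{proof}
Induct on $r$. For $r=0$ take the rational points of $Z$, at most $d$ in number. For $r\ge1$ let $V$ be one of the at most $d$ components of $Z$. The group $\mathrm{Aut}(\mathbb{C})$ permutes the components. If it fixes $V$, then $V$ is a $\mathbb{Q}$-variety by (F6), and we keep it. Otherwise let $Z'$ be the intersection of the conjugates of $V$. A rational point of $V$ is fixed by the group, so it lies in $Z'$. The set $Z'$ is stable, hence $\mathbb{Q}$-closed; it has dimension less than $r$, since two distinct varieties of the same dimension meet in smaller dimension; and $\deg Z'\le d^d$ by (F1). Apply the inductive hypothesis to $Z'$.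
\end{proof}

The determinant method is most easily run on a hypersurface. To reduce to that case we need a projection that keeps the degree, since the degree is what we gain from, and that has bounded integer coefficients, since it must not enlarge integer points by more than a constant factor. A general projection has the first property; the point of the next lemma is that the bad centers lie on a hypersurface of bounded degree, which cannot contain a whole small grid.

\begin{lemma}\label{lem:proj}
Let $V\subset\mathbb{C}^n$ be a $\mathbb{Q}$-variety of dimension $r$, $1\le r\le n-1$, and degree $D$. There is a linear map $\pi:\mathbb{C}^n\to\mathbb{C}^{r+1}$ with integer coefficients of size $O_{n,D}(1)$ such that $\pi(V)$ is a $\mathbb{Q}$-variety of dimension $r$ and degree $D$ and $V\to\pi(V)$ is finite and birational.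
\end{lemma}

\begin{proof}
If $r=n-1$ take the identity. Let $r\le n-2$; it suffices to lower $n$ by one and iterate. Fix a smooth point $v\in V$, and let $C_v\subset\mathbb{P}^{n-1}$ be the closure of the set of secant directions $\{[w-v]:w\in V\setminus\{v\}\}$. It is the projection of $\overline V$ from $v$, so it is irreducible, of dimension at most $r\le n-2$, and of degree at most $D$ by (F2). By (F4) it lies in the zero set of a nonzero form $h$ with $1\le\deg h\le D$. A nonzero polynomial of degree at most $D$ does not vanish on all of $\{0,\dots,D\}^n$ (induct on $n$), so there is $c$ in this grid with $h(c)\ne0$. Then $c\ne0$ and $[c]\notin C_v$. Choose $j$ with $c_j\ne0$ and let $\pi_c(x)=(c_jx_i-c_ix_j)_{i\ne j}$, a linear map with kernel $\mathbb{C}c$.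

The set $C_v$ contains three kinds of directions. It contains the secant directions through $v$. It contains $[z]$ for each point at infinity $[0:z]\in\overline V$, because such a point is a limit of points $w\in V$ with $|w|\to\infty$, and then $[w-v]\to[z]$. It contains the directions of $T_vV$, because at a smooth point a nonzero tangent vector is the velocity $\gamma'(0)=\lim(\gamma(s)-v)/s$ of a curve $\gamma$ in $V$. The direction $[c]$ is none of these.

By (F3), $V'=\pi_c(V)$ is closed and $V\to V'$ is finite; $V'$ is a $\mathbb{Q}$-variety by (F6). It remains to prove birationality, for then $\deg V'=D$ by (F3). Let $(\mathcal{O}',\mathfrak{n})$ be the local ring of $V'$ at $\pi_c(v)$ and let $M=\mathbb{C}[V]\cdot\mathcal{O}'\subset\mathbb{C}(V)$, a finitely generated $\mathcal{O}'$-module. The equations $\pi_c(x)=\pi_c(v)$ define the line $x=v+sc$, so $M/\mathfrak{n}M=\mathbb{C}[s]/J$, where $J$ is generated by the polynomials $g(v+sc)$, $g\in I(V)$. Their only common zero is $s=0$, as $[c]$ is not a secant direction, and one of them has nonzero derivative $dg_v(c)$ at $0$, as $c\notin T_vV$. So $J=(s)$, and $M/\mathfrak{n}M=\mathbb{C}$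 is generated by $1$. By Nakayama's lemma $M=\mathcal{O}'$. Hence $\mathbb{C}[V]\subset\mathbb{C}(V')$, and the map is birational.
\end{proof}

The same projection confines the singular points to a set of bounded degree.

\begin{lemma}\label{lem:sing}
Let $V\subset\mathbb{C}^n$ be a $\mathbb{Q}$-variety of dimension $r\ge1$ and degree $d$. There is a $\mathbb{Q}$-closed set $Z\subset V$ with $\dim Z\le r-1$ and $\deg Z\le d^2$ such that every point of $V\setminus Z$ is smooth.
\end{lemma}

\begin{proof}
If $r=n$, then $V=\mathbb{C}^n$ and $Z=\emptyset$. Otherwise take $\pi$ as in Lemma \ref{lem:proj}, with $V'=\pi(V)=\{G=0\}$ and $G$ rational and irreducible of degree $d$. Some partial derivative $G'$ of $G$ is nonzero; it has smaller degree, so $G\nmid G'$ and $G'$ does not vanish identically on $V'$. Let $Z=V\cap\{G'\circ\pi=0\}$, a proper closed subset of $V$ of degree at most $d^2$ by (F1). For $v\in V\setminus Z$, the hypersurface $V'$ is smooth at $\pi(v)$, so its local ring $\mathcal{O}'$ there is integrally closed. The ring $\mathbb{C}[V]$ is integral over $\mathbb{C}[V']$ and lies in $\mathbb{C}(V')$, so $\mathbb{C}[V]\subset\mathcal{O}'$.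 Thus $\mathbb{C}[V]\cdot\mathcal{O}'=\mathcal{O}'$ is local, and it equals its localization, the local ring of $V$ at $v$. So $v$ is smooth.
\end{proof}

\section{The determinant method}\label{sec:det}

\begin{proposition}\label{prop:det}
Let $V\subset\mathbb{C}^n$ be a $\mathbb{Q}$-variety of dimension $r$, $1\le r\le n-1$, and degree $D$. Let $\varepsilon>0$ and $B\ge2$. There are $O_{n,D,\varepsilon}(B^{rD^{-1/r}+\varepsilon})$ polynomials in $\mathbb{Q}[x_1,\dots,x_n]$ of degree $O_{n,D,\varepsilon}(1)$, none vanishing identically on $V$, such that every integer point of $V$ in $[-B,B]^n$ is a zero of one of them. In particular, if $r=1$ there are $O_{n,D,\varepsilon}(B^{1/D+\varepsilon})$ such points.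
\end{proposition}

The idea is visible on three points of a plane curve $F(a,b)=0$, $F\in\mathbb{Z}[a,b]$. Let $(a_i,b_i)$, $i=0,1,2$, be integer points of the curve in $[-B,B]^2$, all congruent modulo a prime $p$ that does not divide $\partial_bF(a_0,b_0)$. The $p$-adic implicit function theorem, proved in Step 4 below, gives $b_i=b_0+c_1(a_i-a_0)+c_2(a_i-a_0)^2+\cdots$ with $c_j\in\mathbb{Z}_p$. In the determinant with rows $(1,a_i,b_i)$, column operations replace the second column by $a_i-a_0$, divisible by $p$, and the third by $c_2(a_i-a_0)^2+\cdots$, divisible by $p^2$. So $p^3$ divides the determinant, whose absolute value is at most $6B^2$. If $p^3>6B^2$ the determinant vanishes and the points are collinear. About $B^{2/3}$ residue classes lie on the curve, so about $B^{2/3}$ lines suffice. With more monomials in place of $1,a,b$, the exponent $2/3$ tends to $1/D$. Two things must be added: control of the coefficients of $F$, in order to find a suitable prime of the right size, and a choice of monomials that prevents the auxiliary polynomial from being a multiple of $F$.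

\begin{proof}[Proof of Proposition \ref{prop:det}]
For $r=1$ each polynomial has $O(1)$ zeros on $V$ by (F1), which gives the last sentence. Let $\pi$ be as in Lemma \ref{lem:proj}. It maps integer points in $[-B,B]^n$ to integer points in $[-CB,CB]^{r+1}$ with $C=O_{n,D}(1)$, and if $G$ does not vanish identically on $\pi(V)$, then $G\circ\pi$ does not vanish identically on $V$. So we may assume $n=r+1$ and $I(V)=(F)$, where $F\in\mathbb{Z}[x_1,\dots,x_n]$ has degree $D$ and coprime coefficients. A polynomial vanishes identically on $V$ exactly when $F$ divides it. Let $\Sigma=V\cap\mathbb{Z}^n\cap[-B,B]^n$. Constants depend only on $n,D,\varepsilon$.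

\emph{Step 1: the coefficients of $F$.} Either $\Sigma$ is too small to determine $F$, or it determines $F$ through small numbers. Let $M$ be the number of monomials $x^\alpha$ of degree $|\alpha|\le D$. The kernel of the integer matrix $(x^\alpha)_{x\in\Sigma,\,|\alpha|\le D}$ consists of the coefficient vectors of polynomials of degree at most $D$ vanishing on $\Sigma$, and contains that of $F$. If the rank is at most $M-2$, the kernel contains a rational $G$ not proportional to $F$. As $\deg G\le D$, it is not divisible by $F$, and this one polynomial suffices. If the rank is $M-1$, choose $M-1$ independent rows. By Cramer's rule the kernel is spanned by the vector of their signed maximal minors, which are integers of size at most $(M-1)!\,B^{D(M-1)}$. This vector is an integer multiple of the coefficient vector of $F$, because the latter is primitive. So we may assume that the coefficients of $F$ are $O(B^{D(M-1)})$.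

\emph{Step 2: the monomials.} Fix a monomial order that refines the degree, so the leading monomial of $F$ has degree $D$. For an integer $K\ge D$ let $\mathcal{M}$ be the set of monomials of degree at most $K$ not divisible by the leading monomial of $F$. The leading monomial of a multiple of $F$ is divisible by that of $F$, so no nonzero linear combination of elements of $\mathcal{M}$ is divisible by $F$. There are $\binom{j+r}{r}$ monomials of degree $j$ in $r+1$ variables, so for $D\le j\le K$ the number of elements of $\mathcal{M}$ of degree $j$ is
\[
\binom{j+r}{r}-\binom{j-D+r}{r}=\sum_{i=0}^{D-1}\binom{j-i+r-1}{r-1}\sim\frac{Dj^{r-1}}{(r-1)!}.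
\]
Summing over $j$, we get as $K\to\infty$
\[
s:=|\mathcal{M}|\sim\frac{DK^r}{r!},\qquad
\Delta:=\sum_{x^\alpha\in\mathcal{M}}|\alpha|\sim\frac{DK^{r+1}}{(r+1)(r-1)!}.
\]
The number $\Delta$ will measure the size of a determinant. Its divisibility will be measured by $\rho$, the minimum of $\sum_{\beta\in J}|\beta|$ over $s$-element subsets $J\subset\mathbb{Z}_{\ge0}^r$. Let $\ell$ be maximal with $\binom{\ell+r}{r}\le s$. Since $\binom{\ell+r}{r}\sim\ell^r/r!$, we have $\ell\sim D^{1/r}K$. The minimum is attained by taking the $\beta$ in order of increasing $|\beta|$, which includes all $\binom{\ell+r}{r}$ vectors with $|\beta|\le\ell$. So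
\[
\rho\ge\sum_{j\le\ell}j\binom{j+r-1}{r-1}\sim\frac{\ell^{r+1}}{(r+1)(r-1)!}\sim\frac{D^{(r+1)/r}K^{r+1}}{(r+1)(r-1)!},
\]
and $\limsup_{K\to\infty}\Delta/\rho\le D^{-1/r}$. (In the three-point example $s=3$, $\Delta=2$, $\rho=3$.) Fix $K=O(1)$ with $\rho\ge1$ and $\Delta/\rho\le\theta:=D^{-1/r}+\varepsilon/r$, and put $P=s!\,B^\theta$. Then
\begin{equation}\label{eq:prime}
p>P\ \Longrightarrow\ p^\rho>(s!)^\rho B^{\theta\rho}\ge s!\,B^\Delta .
\end{equation}

\emph{Step 3: the primes.} After renumbering, $F'=\partial F/\partial x_n$ is nonzero, and $F\nmid F'$ by degree. We put $F'$ on our list; it takes care of the $x\in\Sigma$ with $F'(x)=0$. For the other $x\in\Sigma$, Step 1 gives $0<|F'(x)|\le C_1B^{C_1}$ with $C_1=O(1)$. If $\kappa'$ distinct primes exceeding $P\ge B^\theta$ divide $F'(x)$, then $B^{\theta\kappa'}\le C_1B^{C_1}$, so $\kappa'\le\kappa$ for some integer $\kappa=O(1)$. Take the first $\kappa+1$ primes exceeding $P$; by Bertrand's postulate they are at most $2^{\kappa+1}P$. Every $x\in\Sigma$ with $F'(x)\ne0$ satisfies $p\nmid F'(x)$ for one of them.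

\emph{Step 4: one residue class.} Fix one of these primes $p$ and consider the classes $\xi\in\mathbb{F}_p^n$ with $F(\xi)=0\ne F'(\xi)$. Once $\xi_1,\dots,\xi_r$ are given, $\xi_n$ is a simple root of a polynomial of degree at most $D$ over $\mathbb{F}_p$, so there are at most $Dp^r=O(P^r)$ classes. Fix one, let $\Sigma_\xi$ be the set of $x\in\Sigma$ in this class, suppose it is nonempty, and fix $x^0\in\Sigma_\xi$.

Put $g(y,t)=F(x^0+(y,t))$ with $y=(y_1,\dots,y_r)$. Then $g(0,0)=0$, and $\lambda=\partial_tg(0,0)=F'(x^0)$ is a unit of $\mathbb{Z}_p$. There is $\phi\in\mathbb{Z}_p[[y]]$ with $\phi(0)=0$ and $g(y,\phi(y))=0$: if $\phi_j$ is the homogeneous part of degree $j$, then the part of degree $j$ of $g(y,\phi)$ is $\lambda\phi_j$ plus an integer polynomial in $y,\phi_1,\dots,\phi_{j-1}$, which determines $\phi_j$ recursively. Let $x=x^0+(y,t)\in\Sigma_\xi$. Then $y=pw$ with $w\in\mathbb{Z}^r$, and $t\in p\mathbb{Z}$. The series $\phi(pw)$ converges to an element $t'\in p\mathbb{Z}_p$, and $t,t'$ are both roots of $g(y,\cdot)$. They coincide (this is the uniqueness in Hensel's lemma): $0=g(y,t)-g(y,t')=(t-t')\bigl(\partial_tg(y,t')+(t-t')h\bigr)$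 with $h\in\mathbb{Z}_p$, and the second factor is congruent to $\lambda$ modulo $p$. Substituting $x=x^0+(pw,\phi(pw))$ and expanding, we get for every monomial in $\mathcal{M}$
\[
x^\alpha=\sum_{\beta\in\mathbb{Z}_{\ge0}^r}p^{|\beta|}w^\beta\,c_{\beta,\alpha},\qquad c_{\beta,\alpha}\in\mathbb{Z}_p\ \text{independent of } x .
\]
Take $x^{(1)},\dots,x^{(s)}\in\Sigma_\xi$ with parameters $w^{(i)}$. Modulo $p^\rho$ the $s\times s$ matrix $\bigl((x^{(i)})^\alpha\bigr)$ equals $UC$, where $U=\bigl(p^{|\beta|}(w^{(i)})^\beta\bigr)$, $C=(c_{\beta,\alpha})$, and $\beta$ runs over the finite set $|\beta|<\rho$. The Cauchy--Binet formula writes $\det(UC)=\sum_J\det U_J\det C_J$, summed over $s$-element sets $J$ of indices $\beta$, where $U_J$ and $C_J$ are the corresponding columns of $U$ and rows of $C$. Each $\det U_J$ is divisible by $p^{\sum_{\beta\in J}|\beta|}$, hence by $p^\rho$. So $p^\rho$ divides the integer $\det\bigl((x^{(i)})^\alpha\bigr)$, whose absolute value is at most $s!\,B^\Delta<p^\rho$ by \eqref{eq:prime}. The determinant vanishes. Therefore the matrix $(x^\alpha)$ with rows $x\in\Sigma_\xi$ and columns in $\mathcal{M}$ has rank less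 than $s$, and some nonzero rational combination $G_\xi$ of elements of $\mathcal{M}$ vanishes on $\Sigma_\xi$. It has degree at most $K$, and $F\nmid G_\xi$ by Step 2.

The list consisting of $F'$ and the $G_\xi$ has $1+(\kappa+1)\,O(P^r)=O(B^{r\theta})$ members, and $r\theta=rD^{-1/r}+\varepsilon$.
\end{proof}

\section{Descent to curves}\label{sec:descent}

We return to $S$, $q$ and $f_a$ from Section \ref{sec:setup}. Let $V\subset\mathbb{C}^m$ be a $\mathbb{Q}$-variety of dimension $r\ge2$. If $V$ has small degree, Proposition \ref{prop:det} gives little, and for $V=\mathbb{C}^m$ it does not apply. By \eqref{eq:square}, however, points of $S\cap V$ lift to integer points of the set obtained by adjoining $\sqrt{f_{a_1}},\dots,\sqrt{f_{a_t}}$ for $a_i\in S$. This set has $2^t$ points over a general point of $V$, but that is useful only if it is irreducible; otherwise it could split into components of low degree. Irreducibility means that the square roots are independent. We cannot compute in the function field of an unknown variety, so we test squareness locally, and for that reason we take the base points $a_i$ on $V$ itself: near $a_j$ the function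 $f_{a_j}$ looks like a quadratic form of rank $r$, while the other $f_{a_i}$ are invertible.

\begin{lemma}\label{lem:indep}
Let $V\subset\mathbb{C}^m$ be a $\mathbb{Q}$-variety of dimension $r\ge2$, and let $a_1,\dots,a_t$ be distinct rational smooth points of $V$. For every nonempty $I\subset\{1,\dots,t\}$ the product $f_I=\prod_{i\in I}f_{a_i}$ is nonzero and is not a square in $\mathbb{C}(V)$.
\end{lemma}

\begin{proof}
Pick $j\in I$, write $a=a_j$, and let $(\mathcal{O},\mathfrak{m})$ be the local ring of $V$ at $a$ and $T=T_aV$. By (F5) the class of $f_a(u)=q(u-a)$ in $\mathfrak{m}^2/\mathfrak{m}^3$ is the quadratic form $q|_T$. By (F6), $T$ is cut out by linear forms with rational coefficients, so it has a basis of $r$ real vectors. In this basis the matrix of $q|_T$ is real and positive definite, so $q|_T$ has rank $r\ge2$. For $i\in I\setminus\{j\}$ we have $f_{a_i}(a)=q(a-a_i)>0$, because $a-a_i$ is a nonzero real vector. Hence $f_I=wf_a$ with $w\in\mathcal{O}$, $w(a)\ne0$, and the class of $f_I$ in $\mathfrak{m}^2/\mathfrak{m}^3$ is $w(a)\,q|_T\ne0$. In particular $f_I\ne0$.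

Suppose $f_I=g^2$ with $g\in\mathbb{C}(V)$. Then $g$ is integral over $\mathcal{O}$, so $g\in\mathcal{O}$, and $g(a)^2=0$ gives $g\in\mathfrak{m}$. Its class in $\mathfrak{m}/\mathfrak{m}^2$ is a linear form $\bar g$ on $T$ with $\bar g^2=w(a)\,q|_T$. The left side has rank at most $1$ and the right side has rank at least $2$, a contradiction.
\end{proof}

Positive definiteness was used twice, and both times through real points: over $\mathbb{C}$ the form $q$ has isotropic vectors, and its restriction to a complex subspace may be degenerate. This is why $V$ and the $a_i$ must be kept rational throughout the descent.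

\begin{lemma}\label{lem:lift}
In the situation of Lemma \ref{lem:indep}, let $d=\deg V$. Then
\[
W=\{(u,y)\in V\times\mathbb{C}^t:\ y_i^2=f_{a_i}(u),\ 1\le i\le t\}
\]
is a $\mathbb{Q}$-variety of dimension $r$ with $2^t\le\deg W\le2^td$.
\end{lemma}

\begin{proof}
Let $R=\mathbb{C}[V]$, $\mathcal{K}=\mathbb{C}(V)$ and $R_W=R[y_1,\dots,y_t]/(y_i^2-f_{a_i})$. Recall from Kummer theory that if no nonempty subproduct of $f_1,\dots,f_t\in\mathcal{K}^*$ is a square in $\mathcal{K}$, then $\mathcal{K}(\sqrt{f_1},\dots,\sqrt{f_t})$ has degree $2^t$ over $\mathcal{K}$. The algebra $\mathcal{K}[y]/(y_i^2-f_{a_i})$ has dimension $2^t$ and maps onto this field, so by Lemma \ref{lem:indep} it is a field. The ring $R_W$ is a free $R$-module on the products $\prod_{i\in I}y_i$, so it embeds in that field and is a domain. Hence $W$ is irreducible with coordinate ring $R_W$, finite over $V$, and of dimension $r$. Its equations are rational because $q$ and the $a_i$ are. The upper bound on the degree is (F1) for $V\times\mathbb{C}^t$ and $t$ quadrics. For the lower bound take $u_0\in V$ with $\prod_if_{a_i}(u_0)\ne0$. The affine subspace $\{u_0\}\times\mathbb{C}^t$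 meets $W$ in exactly $2^t$ points, so $2^t\le\deg W$ by (F1).
\end{proof}

\begin{proposition}\label{prop:descent}
Let $V\subset\mathbb{C}^m$ be a $\mathbb{Q}$-variety of dimension $r\ge2$ and degree at most $d$, and let $\eta>0$. Then $S\cap V$ is covered by at most $CX^\eta$ $\mathbb{Q}$-varieties of dimension at most $r-1$ and degree at most $C$, where $C=C(m,d,\eta)$.
\end{proposition}

\begin{proof}
Let $Z\subset V$ be as in Lemma \ref{lem:sing}, and let $t\ge1$ be the least integer with $r2^{-t/r}\le\eta/4$. If $(S\cap V)\setminus Z$ has at most $t$ points, cover $S\cap V$ by these points and by the $\mathbb{Q}$-varieties that Lemma \ref{lem:galois} provides for $Z$.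

Otherwise choose distinct $a_1,\dots,a_t\in(S\cap V)\setminus Z$ and let $W\subset\mathbb{C}^{m+t}$ be as in Lemma \ref{lem:lift}, of degree $D$ with $2^t\le D\le 2^td$. By \eqref{eq:square}, each $u\in S\cap V$ lifts to the integer point $(u,\sqrt{f_{a_1}(u)},\dots,\sqrt{f_{a_t}(u)})$ of $W$, with coordinates at most $B=8X^2$ in absolute value. Since $r\le m<m+t$, Proposition \ref{prop:det} applies, and with $\varepsilon=\eta/4$ its exponent is $rD^{-1/r}+\eta/4\le\eta/2$. So the lifted points are zeros of $O(B^{\eta/2})=O(X^\eta)$ rational polynomials $\Phi$ of degree $O(1)$, none vanishing identically on $W$; here constants depend only on $m,d,\eta$. Each $W\cap\{\Phi=0\}$ is $\mathbb{Q}$-closed, of dimension at most $r-1$, and of degree $O(1)$ by (F1). By (F2) and (F6) the closure of its projection to $\mathbb{C}^m$ has the same three properties. These closures cover $S\cap V$, and Lemma \ref{lem:galois} replaces each by $O(1)$ $\mathbb{Q}$-varieties.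
\end{proof}

\begin{corollary}\label{cor:curves}
For every $\eta>0$, the set $S$ is covered by at most $CX^\eta$ $\mathbb{Q}$-varieties of dimension at most $1$ and degree at most $C$, where $C=C(k,\eta)$.
\end{corollary}

\begin{proof}
Start with the family $\{\mathbb{C}^m\}$. In each round, replace every member of dimension at least $2$ by the varieties given by Proposition \ref{prop:descent} with $\eta/m$ in place of $\eta$. If all degrees are at most $d$ before a round, then after it they are at most $\max(d,C(m,d,\eta/m))$, and the family has grown by a factor of at most $\max(1,C(m,d,\eta/m))X^{\eta/m}$. After $m-1$ rounds all dimensions are at most $1$, the degrees are $O_{m,\eta}(1)$, and there are $O_{m,\eta}(X^{(m-1)\eta/m})$ members. Finally $m\le k$.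
\end{proof}

\section{Curves}\label{sec:curves}

On a curve $q|_T$ has rank $1$, and Lemma \ref{lem:indep} fails. On a line, $f_a$ is a square in the function field for every $a$ on the line. On the unit circle, with coordinate $w=e^{i\theta}$, the squared distance to $a$ is $(w-a)(w^{-1}-a^{-1})=-(w-a)^2/(aw)$, so every product $f_af_b$ is a square in $\mathbb{C}(w)$. Adjoining more distances then splits the lift instead of raising the degree of its components.

So we accept whatever degree comes and use the fixed base points $p_0,\dots,p_m$. They have two advantages. By \eqref{eq:u} the distances $y_i=|x-p_i|$ determine $u$, so we may discard $u$ and work with integer points of size $2X$ instead of $8X^2$. And they are not collinear, which will rule out the curves with many integer points. A component of degree $D$ in the space of distances carries $O(X^{1/D+\varepsilon})$ points by Proposition \ref{prop:det}. This is useless for $D=1$, which must be excluded. For $D=2$ it gives $X^{1/2+\varepsilon}$, which would be enough for Theorem \ref{thm:exact}; counting points on conics directly improves the exponent to $1/3$.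

Conics do occur. If $m=2$ and $x$ runs over the line through $p_0$ and $p_1$, then $y_0=\pm s$, $y_1=\pm(s-|p_1|)$, and $(s,y_2)$ lies on the hyperbola of Proposition \ref{prop:line}. If $x$ runs over the circle of radius $R$ through $p_0,p_1,p_2$, placed at angles $\theta_i$, then $y_i=\pm2R\sin(\psi-\theta_i/2)$ with $2\psi$ the angle of $x$; this is a linear image of $(\cos\psi,\sin\psi)$, an ellipse. Ellipses and hyperbolas lead to the following equation.

\begin{lemma}\label{lem:norm}
Let $T\ge2$ and let $\delta,N$ be integers with $0<|\delta|,|N|\le T$. The number of $(\xi,\zeta)\in\mathbb{Z}^2$ with $\xi^2-\delta\zeta^2=N$ and $|\xi|,|\zeta|\le T$ is $O_\varepsilon(T^\varepsilon)$.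
\end{lemma}

\begin{proof}
If $\delta=e^2$, then $(\xi-e\zeta)(\xi+e\zeta)=N$; the first factor is one of the $2\tau(|N|)$ divisors of $N$ and determines the solution. Otherwise let $\mathfrak{o}$ be the ring of integers of $\mathbb{Q}(\sqrt\delta)$. A solution corresponds to $\omega=\xi+\zeta\sqrt\delta\in\mathfrak{o}$ of norm $N$, which generates an ideal of norm $|N|$. There are at most $\tau(|N|)$ such ideals: the count is multiplicative, and there are $j+1$ ideals of norm $p^j$ if $p$ splits and at most one otherwise. It remains to bound the number of solutions generating one ideal; any two differ by a unit of $\mathfrak{o}$. If $\delta<0$ there are at most $6$ units. Let $\delta>0$. Both $\omega$ and its conjugate have absolute value at most $T+T^{3/2}\le2T^{3/2}$, and their product has absolute value $|N|\ge1$, so $(2T^{3/2})^{-1}\le|\omega|\le2T^{3/2}$. A unit $\theta>1$ has conjugate $\pm1/\theta$ and integer trace, so $\theta-1/\theta\ge1$ or $\theta+1/\theta\ge3$; either way $\theta\ge\frac{1+\sqrt5}2$. Hence distinct values of $|\omega|$ among generators of one ideal have ratio at least $\frac{1+\sqrt5}2$, and there are $O(\log T)$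 generators in the range. The total is $O(\tau(|N|)\log T)$.
\end{proof}

Lines and parabolas are the curves of degree at most $2$ with a polynomial parametrization, and they can have a power of $X$ integer points. The next lemma shows that they do not arise. It is the place where non-collinearity enters: for $m=1$ the map $\varphi(s)=se$ is a counterexample.

\begin{lemma}\label{lem:poly}
There is no non-constant polynomial map $\varphi:\mathbb{R}\to E$ for which there are $y_0,\dots,y_m\in\mathbb{R}[s]$ with $|\varphi(s)-p_i|^2=y_i(s)^2$ for $0\le i\le m$.
\end{lemma}

\begin{proof}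
Suppose $\varphi$ has degree $n\ge1$ and leading coefficient $c\in E\setminus\{0\}$. Each $y_i^2$ has leading term $|c|^2s^{2n}$, so after changing signs each $y_i$ has leading term $|c|s^n$. The polynomial
\[
(y_i-y_0)(y_i+y_0)=|\varphi-p_i|^2-|\varphi|^2=|p_i|^2-2\varphi\cdot p_i
\]
has degree at most $n$, and $y_i+y_0$ has degree exactly $n$. So $y_i-y_0=\kappa_i$ is constant, and $2\varphi\cdot p_i=|p_i|^2-\kappa_i^2-2\kappa_iy_0$ for $1\le i\le m$. As $p_1,\dots,p_m$ is a basis of $E$, this gives $\varphi(s)=a+y_0(s)b$ with fixed $a,b\in E$: the image lies on a line. Since $y_0$ takes infinitely many values, $|a+zb-p_i|^2=(z+\kappa_i)^2$ is an identity of polynomials in $z$, where $\kappa_0=0$. For $i=0$ it gives $|b|=1$ and $a=0$. For $i\ge1$ it gives $b\cdot p_i=-\kappa_i$ and $|p_i|^2=\kappa_i^2$, so $|p_i+\kappa_ib|^2=0$. Then $p_1$ and $p_2$ are both multiples of $b$, which contradicts their linear independence.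
\end{proof}

\begin{proposition}\label{prop:curve}
Let $V\subset\mathbb{C}^m$ be a $\mathbb{Q}$-variety of dimension $1$ and degree at most $d$. Then $|S\cap V|\ll_{m,d,\varepsilon}X^{1/3+\varepsilon}$.
\end{proposition}

\begin{proof}
\emph{Passage to the space of distances.} For $y=(y_0,\dots,y_m)$ let $U(y)=(y_0^2+|p_i|^2-y_i^2)_{1\le i\le m}$, a polynomial map with integer coefficients, and let
\begin{equation}\label{eq:Y}
Y=\{y\in\mathbb{C}^{m+1}:\ U(y)\in V,\ \ y_i^2=q(U(y)-P_i)\ \text{ for }0\le i\le m\},
\end{equation}
a $\mathbb{Q}$-closed set. To bound its degree, consider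
\[
\widehat W=\{(u,y)\in V\times\mathbb{C}^{m+1}:\ y_i^2=q(u-P_i)\ \text{ for }0\le i\le m\}.
\]
It has finite fibers over $V$, so dimension at most $1$, and degree at most $2^{m+1}d$ by (F1). In coordinates \eqref{eq:u} reads $u_i=q(u)+|p_i|^2-q(u-P_i)$, a polynomial identity, so $u=U(y)$ on $\widehat W$. Hence $Y$ is the projection of $\widehat W$ to the $y$-coordinates, and $\dim Y\le1$, $\deg Y\le2^{m+1}d$ by (F2).

If $u\in S\cap V$ corresponds to $x\in A$, then $y=(|x-p_i|)_{0\le i\le m}$ is an integer point of $Y$ in $[0,2X]^{m+1}$, and $u=U(y)$ is determined by it. By Lemma \ref{lem:galois} the rational points of $Y$ are covered by $O_{m,d}(1)$ $\mathbb{Q}$-varieties $\Gamma\subset Y$ of degree $O_{m,d}(1)$. So it suffices to bound the number $N(\Gamma)$ of integer points of $\Gamma$ in $[0,2X]^{m+1}$. If $\dim\Gamma=0$, then $N(\Gamma)\le1$. Let $\Gamma$ be a curve of degree $D$. If $D\ge3$, Proposition \ref{prop:det} with $r=1$ and $B=2X$ gives $N(\Gamma)\ll X^{1/3+\varepsilon}$. Let $D\le2$; we may assume $N(\Gamma)\ge5$.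

\emph{No polynomial parametrization.} We claim that no non-constant map $s\mapsto y(s)$ with $y_i\in\mathbb{R}[s]$ takes values in $\Gamma$. Otherwise let $\varphi(s)\in E$, for real $s$, be the point with $u$-coordinates $U(y(s))$. This is a polynomial map, and $|\varphi(s)-p_i|^2=q(U(y(s))-P_i)=y_i(s)^2$ by \eqref{eq:Y}. Some $y_i$ is non-constant, hence so is $\varphi$, against Lemma \ref{lem:poly}.

\emph{The case $D=1$.} By (F1) a hyperplane meeting $\Gamma$ in more than $D$ points contains $\Gamma$. Take two integer points $y',y''$ of $\Gamma$. Every hyperplane through both contains $\Gamma$, so $\Gamma$ lies in the line through them and, being a curve, equals it. Then $y(s)=y'+s(y''-y')$ contradicts the claim.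

\emph{The case $D=2$: reduction to a plane conic.} Take three integer points of $\Gamma$. Every hyperplane through them contains $\Gamma$, so $\Gamma$ lies in their affine span $\Pi$. As $\Gamma$ is not a line, $\Pi$ is a plane. Its direction space is spanned by two integer vectors, some $2\times2$ minor of which is nonzero, so some coordinate projection $y\mapsto(a,b)=(y_i,y_j)$ maps $\Pi$ isomorphically onto $\mathbb{C}^2$, with an inverse that is affine with rational coefficients. The image of $\Gamma$ is the zero set of a polynomial
\[
G(a,b)=\alpha a^2+\beta ab+\gamma b^2+\lambda a+\mu b+\nu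
\]
of degree $2$, irreducible over $\mathbb{C}$, and $N(\Gamma)$ is at most the number of integer zeros of $G$ in $[0,2X]^2$. Take five of them. A polynomial of degree at most $2$ vanishing at all five is a multiple of $G$, since otherwise the two would have at most $4$ common zeros by (F1). So the $5\times6$ matrix with rows $(a^2,ab,b^2,a,b,1)$ has rank $5$, and by Cramer's rule we may take the coefficients of $G$ to be its signed maximal minors, integers of size $O(X^{2+2+2+1+1})=O(X^8)$. Let $\delta=\beta^2-4\alpha\gamma$.

\emph{Subcase $\delta=0$.} The quadratic part of $G$ is $cL^2$ with $c\in\mathbb{Q}^*$ and $L$ a nonzero rational linear form: take $L=2\alpha a+\beta b$, $c=1/(4\alpha)$ if $\alpha\ne0$, and $L=b$, $c=\gamma$ if $\alpha=0$, when also $\beta=0$. Let $L'=\lambda a+\mu b+\nu$. If $\lambda a+\mu b$ were a multiple of $L$, then $G$ would be a quadratic polynomial in $L$ and would factor over $\mathbb{C}$. So $(L,L')$ are affine coordinates over $\mathbb{Q}$, and $L=s$, $L'=-cs^2$ parametrizes the conic. Pulling back to $\Pi$ gives a non-constant map into $\Gamma$ with $y_i\in\mathbb{Q}[s]$, against the claim.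

\emph{Subcase $\alpha=\gamma=0$, $\beta\ne0$.} Here $\beta G=(\beta a+\mu)(\beta b+\lambda)-(\lambda\mu-\beta\nu)$. The integer $\lambda\mu-\beta\nu=O(X^{16})$ is nonzero because $G$ is irreducible. At an integer zero, $\beta a+\mu$ is a divisor of it and determines $(a,b)$. So $N(\Gamma)\le2\tau(|\lambda\mu-\beta\nu|)\ll X^\varepsilon$.

\emph{Subcase $\delta\ne0$, $(\alpha,\gamma)\ne(0,0)$.} Exchanging $a$ and $b$ if necessary, let $\alpha\ne0$. Complete the square twice. With $\zeta=2\alpha a+\beta b+\lambda$ and $\kappa=2\alpha\mu-\beta\lambda$,
\[
4\alpha G=\zeta^2-\delta b^2+2\kappa b+4\alpha\nu-\lambda^2 ,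
\]
and with $\xi=\delta b-\kappa$ and $N=\kappa^2+\delta(4\alpha\nu-\lambda^2)$,
\[
4\alpha\delta G=\delta\zeta^2-\xi^2+N .
\]
If $N=0$, then $4\alpha\delta G=(\sqrt\delta\,\zeta-\xi)(\sqrt\delta\,\zeta+\xi)$ is reducible over $\mathbb{C}$; so $N\ne0$. The map $(a,b)\mapsto(\xi,\zeta)$ is injective because $\delta\alpha\ne0$, and it sends integer zeros of $G$ in $[0,2X]^2$ to integer solutions of $\xi^2-\delta\zeta^2=N$. Here $\zeta=O(X^9)$, $\delta=O(X^{16})$, $\xi=O(X^{17})$ and $N=O(X^{32})$. Lemma \ref{lem:norm} with $T=O(X^{32})$ and $\varepsilon/32$ gives $N(\Gamma)\ll X^\varepsilon$.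
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Apply Corollary \ref{cor:curves} with $\eta=\varepsilon/2$. A member of dimension $0$ is a single point, and a member of dimension $1$ contains $O_{k,\varepsilon}(X^{1/3+\varepsilon/2})$ points of $S$ by Proposition \ref{prop:curve}. Hence $|A|=|S|\ll_{k,\varepsilon}X^{\varepsilon/2}\cdot X^{1/3+\varepsilon/2}$.
\end{proof}

The exponent $1/3$ arises at a single point: the bound $X^{1/D+\varepsilon}$ for curves of degree $D=3$ in the space of distances. Every other step loses only $X^\varepsilon$.

\section{Large non-collinear sets}\label{sec:lower}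

The chord between angles $\theta,\theta'$ on a circle has length proportional to $|\sin\frac{\theta-\theta'}2|$, so the half angles must be arithmetically nice. This suggests taking \emph{squares} of Gaussian integers of a common norm with many representations.

\begin{proof}[Proof of Proposition \ref{prop:lower}]
Let $Q=Q_n$ be the product of the first $n$ primes congruent to $1$ modulo $4$. Each such prime is a product $\pi\bar\pi$ of two non-associate primes of $\mathbb{Z}[i]$. By unique factorization, the $z\in\mathbb{Z}[i]$ with $|z|^2=Q$ are obtained by choosing one factor for each prime and one of four units. There are $4\cdot2^n$ of them, or $2^{n+1}$ up to sign. By the prime number theorem in arithmetic progressions, the $n$th prime $p\equiv1\pmod4$ satisfies $n\sim p/(2\log p)$ and $\log Q_n\sim p/2$. So $\log Q_n\sim n\log n$, whence $n\sim\log Q_n/\log\log Q_n$ and $\log Q_{n+1}\sim\log Q_n$.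

For two such $z,z'$ put $v=z\bar z'=a+bi\in\mathbb{Z}[i]$. Then $|v|=Q$, and $a=Q\cos\beta$, $b=Q\sin\beta$, where $\beta$ is the difference of the arguments of $z$ and $z'$. For $l\ge1$,
\begin{equation}\label{eq:chord}
|z^{2l}-z'^{2l}|=Q^l\,|e^{2il\beta}-1|=2Q^l\,|\sin l\beta| .
\end{equation}

(a) The $2^{n+1}$ distinct points $z^2$ lie on the circle of radius $Q$, and by \eqref{eq:chord} with $l=1$ their distances are the integers $2|b|$. They are not collinear, since $2^{n+1}\ge3$ and a line meets a circle in at most two points. (For $Q=5$ they are $\pm3\pm4i$, a $6\times8$ rectangle with diagonal $10$.) Given $X\ge5$, take the largest $Q_n\le X$. Then $\log Q_n\sim\log X$, so $n\sim\log X/\log\log X$ and $2^{n+1}=X^{(\log2+o(1))/\log\log X}$. For $k>2$ embed $\mathbb{R}^2$ in $\mathbb{R}^k$.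

(b) We combine two powers of $z$ with weights chosen so that the sum of the two squared chords is a perfect square. Let $\Phi(z)=(2Qz^4,z^6)\in\mathbb{C}^2=\mathbb{R}^4$, a point of norm $\sqrt5\,Q^3$. By \eqref{eq:chord} with $l=2,3$, together with $\sin2\beta=2\sin\beta\cos\beta$ and $\sin3\beta=\sin\beta\,(4\cos^2\beta-1)$,
\[
|\Phi(z)-\Phi(z')|^2=Q^6\bigl(16\sin^22\beta+4\sin^23\beta\bigr)=4Q^6\sin^2\beta\,\bigl[4w+(w-1)^2\bigr],\qquad w=4\cos^2\beta .
\]
Since $4w+(w-1)^2=(w+1)^2$, the distance is $2Q^3|\sin\beta|(4\cos^2\beta+1)=2|b|(4a^2+Q^2)$, an integer.

Write $z^2=Qe^{i\theta}$, so $\Phi(z)=(2Q^3e^{2i\theta},Q^3e^{3i\theta})$. The $2^{n+1}$ classes of $z$ up to sign give distinct values of $e^{i\theta}$, and these give distinct points, because $e^{i\theta}=e^{3i\theta}/e^{2i\theta}$ is determined by $\Phi(z)$. On these points the equation of a hyperplane becomes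
\[
c_1\cos2\theta+c_2\sin2\theta+c_3\cos3\theta+c_4\sin3\theta=c_0
\]
with real $c_j$ and $(c_1,\dots,c_4)\ne0$. Multiplied by $e^{3i\theta}$, this is a nonzero polynomial equation of degree at most $6$ in $e^{i\theta}$, so at most $6$ of the points lie on the hyperplane. With $X=\sqrt5\,Q^3$ we have $\log Q\sim\frac13\log X$, so $n\sim\frac13\log X/\log\log X$, and the set has $2^{n+1}=X^{(\frac13\log2+o(1))/\log\log X}$ points.
\end{proof}

Every line and every circle in $\mathbb{R}^4$ lies in a hyperplane, so the sets in (b) have at most $6$ points on any line or circle. An analysis of curves in dimension four therefore cannot be confined to these two.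

\begin{thebibliography}{9}
\bibitem{GM} Ritesh Goenka, Kenneth Moore, \emph{Point sets avoiding near-integer distances}, arXiv:2605.06621 (2026).
\end{thebibliography}
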